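# Spheres of Lagrangian planes that meet a fixed plane in dimension at most one

## 1. Lagrangian planes as symmetric unitary matrices

Give $\mathbb C^n$ its Hermitian form and the symplectic form $\omega=\operatorname{Im}\langle\cdot,\cdot\rangle$.

**Definition 1.1 (Lagrangian Grassmannian).** A Lagrangian plane is a real $n$-dimensional subspace $Q\subset\mathbb C^n$ on which $\omega$ vanishes. The space of these is $\Lambda_n$.

On a Lagrangian plane the Hermitian form is real, so a real orthonormal basis of $Q$ is a unitary basis of $\mathbb C^n$. Hence $U(n)$ acts transitively, the stabilizer of $\mathbb R^n$ is $O(n)$, and $\Lambda_n=U(n)/O(n)$. The base point is $\mathbb R^n$.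

*Example.* For $n=1$ every real line is Lagrangian, and $e^{i\theta}\mathbb R\mapsto e^{2i\theta}$ identifies $\Lambda_1$ with $S^1$.

This example generalizes. Send $Q=V\mathbb R^n$, $V\in U(n)$, to $A=VV^T$. Replacing $V$ by $VO$ with $O\in O(n)$ does not change $A$. If $VV^T=V'V'^T$, then $O=V^{-1}V'$ is unitary with $OO^T=1$, so $\overline O=(O^T)^{-1}=O$ is real, and $V,V'$ give the same plane. If $A=S+iT$ is any symmetric unitary matrix ($S,T$ real symmetric), then $A\overline A=1$ gives $S^2+T^2=1$ and $ST=TS$. So $S,T$ are simultaneously diagonalized by a real orthonormal basis $x_1,\dots,x_n$, and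
$$A=\sum_j e^{2i\theta_j}x_jx_j^T,\qquad Q=\bigoplus_j e^{i\theta_j}\mathbb R x_j. \tag{1}$$
Thus $Q\mapsto A$ is a continuous bijection of compact Hausdorff spaces: $\Lambda_n$ is homeomorphic to the space of symmetric unitary matrices, with base point $A=1$.

**Definition 1.2 (the sets $\Sigma^2$ and $X_n$).** Fix a Lagrangian plane $P$. Put $\Sigma^2=\{Q\in\Lambda_n:\dim(P\cap Q)\ge2\}$ and $X_n=\Lambda_n\setminus\Sigma^2$.

If $P'=VP$ with $V\in U(n)$, then, $U(n)$ being connected, the action of $V$ on $\Lambda_n$ is homotopic to the identity and carries the set $\Sigma^2$ for $P$ to that for $P'$. So the choice of $P$ does not matter for what follows, and we take $P=i\mathbb R^n$. In (1), a vector $\sum c_je^{i\theta_j}x_j$ with real $c_j$ lies in $i\mathbb R^n$ exactly when each $c_je^{i\theta_j}$ is imaginary. So $\dim(Q\cap i\mathbb R^n)$ counts the $j$ with $e^{2i\theta_j}=-1$: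
$$\dim(Q\cap P)=\dim\ker(A+1),\qquad X_n=\{A:\dim\ker(A+1)\le1\}. \tag{2}$$

*Example.* For $n=1$, $\Sigma^2=\emptyset$. For $n=2$, $\Sigma^2$ is the single point $P$, that is, $A=-1$.

**Definition 1.3 (the subgroup $G_n$).** $G_n$ is the image of $\pi_nX_n\to\pi_n\Lambda_n$.

*Example.* For $n=1$, $G_1=\pi_1\Lambda_1=\mathbb Z$.

**Definition 1.4 (stabilization).** Let $U/O=\operatorname{colim}_m\Lambda_m$ along $Q\mapsto Q\oplus\mathbb R$ (in matrices, $A\mapsto A\oplus1$), and let $st:\pi_n\Lambda_n\to\pi_n(U/O)$ be the induced map. A class in $\ker(st)$ is called stably trivial.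

*Example.* The map $\det:\Lambda_n\to S^1$, $A\mapsto\det A$, is a fibration with simply connected fibre $SU(n)/SO(n)$, so it induces $\pi_1\Lambda_n\cong\mathbb Z$. It is compatible with $A\mapsto A\oplus 1$, so for $n=1$ the map $st$ is an isomorphism $\mathbb Z\to\mathbb Z$.

We recall Bott periodicity: $\Omega(U/O)\simeq\mathbb Z\times BO$, and
$$\pi_n(U/O)=\pi_{n-1}(\mathbb Z\times BO)=\begin{cases}\mathbb Z& n\equiv1 \pmod 4,\\ \mathbb Z/2& n\equiv2,3\pmod 8,\\ 0& n\equiv0,4,6,7\pmod 8.\end{cases}\tag{3}$$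

We can now pose the question, which comes from the paper of Daniel Alvarez-Gavela and David Darrow, "Caustics of Lagrangian homotopy spheres with stably trivial Gauss map", arXiv:2105.05843 (2021). *Do all elements of $\pi_n\Lambda_n$ admit representatives $f:S^n\to\Lambda_n$ with $\dim(P\cap f(x))\le1$ for every $x\in S^n$?* In other words, is $G_n=\pi_n\Lambda_n$, and for which $n$? We shall prove the following.

**Theorem 1.5.** Let $n\ge2$. A class $\alpha\in\pi_n\Lambda_n$ lies in $G_n$ if and only if $st(\alpha)\in\pi_n(U/O)$ has finite order. Consequently: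

* For a positive integer $n$, $G_n=\pi_n\Lambda_n$ if and only if $n=1$ or $n\not\equiv1\pmod4$.
* If $n\equiv1\pmod4$ and $n\ge5$, then $G_n$ is the group of stably trivial elements. It equals the torsion subgroup of $\pi_n\Lambda_n$, it is finite cyclic, generated by the class of $g(\varphi,x)=e^{-i\varphi}\mathbb Rx\oplus x^\perp$ ($\varphi\in[0,\pi]$, $x\in S^{n-1}$), and $\pi_n\Lambda_n/G_n\cong\mathbb Z$.

So the answer to the question is no: it fails for $n=5,9,13,\dots$ and for no other $n$.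

## 2. Dimensions one and two, and where general position ends

For $n=1$ there is nothing to avoid. For $n=2$ the space $\Lambda_2$ is a 3-manifold and $\Sigma^2=\{P\}$. Represent a class by a smooth $f:S^2\to\Lambda_2$. Its image has measure zero, so there is a missed plane $Q'$ as close to $P$ as we like; pick $V\in U(2)$ near $1$ with $VQ'=P$. Then $Vf$ is homotopic to $f$ and misses $P$. So the answer is yes for $n=2$.

The sensible next step is to do the same for all $n$. The planes with $\dim(P\cap Q)=2$ are parametrized by the 2-plane $K=P\cap Q\subset P$, which has $2(n-2)$ parameters, and a Lagrangian plane in $K^\omega/K\cong\mathbb C^{n-2}$ transverse to $P/K$, which has $(n-2)(n-1)/2$ parameters. Since $\dim\Lambda_n=n(n+1)/2$ and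
$$2(n-2)+\tfrac{(n-2)(n-1)}2=\tfrac{(n-2)(n+3)}2=\tfrac{n(n+1)}2-3,$$
this stratum of $\Sigma^2$ has codimension $3$ for every $n$. General position removes an $n$-sphere from it only when $n<3$. From $n=3$ on we need the homotopy type of $X_n$, and this turns out to be very simple.

## 3. The homotopy type of $X_n$

Let $n\ge2$ and, with $\pi_\ell$ the orthogonal projection to a line $\ell$,
$$R_n=\{A\in\Lambda_n:\operatorname{rank}(A-1)\le1\}=\{1+(z-1)\pi_\ell: z\in S^1,\ \ell\in\mathbb{RP}^{n-1}\}\subset X_n .$$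
As a plane, $1+(e^{2i\theta}-1)\pi_\ell$ is $e^{i\theta}\ell\oplus\ell^\perp$. For $z\ne1$ the matrix determines $(z,\ell)$, and all $(1,\ell)$ give $1$, so $R_n\cong(S^1\times\mathbb{RP}^{n-1})/(1\times\mathbb{RP}^{n-1})=\Sigma(\mathbb{RP}^{n-1}_+)$.

**Lemma 3.1.** $X_n$ deformation retracts onto $R_n$. Hence $X_n\simeq S^1\vee\Sigma\mathbb{RP}^{n-1}$.

*Proof.* The idea is to push all eigenvalues away from $-1$ until all but the closest one have arrived at $1$.

**Step 1: a stretching of the circle.** Write $z\in S^1$ as $z=-e^{is}$, $s\in[-\pi,\pi]$; so $|s|$ is the distance to $-1$ along the circle. For $\lambda\ge1$ put $f_\lambda(-e^{is})=-e^{i\,c(\lambda s)}$, where $c:\mathbb R\to[-\pi,\pi]$ is the clamp. Both $s=\pm\pi$ give $f_\lambda(1)=1$, so $f_\lambda$ is well defined, and it is continuous in $(\lambda,z)$. Also $c(\lambda s)=0$ only for $s=0$, so $f_\lambda(z)=-1$ only for $z=-1$.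

**Step 2: how far to stretch.** For $A\in X_n$ let $d_2(A)$ be the second smallest, with multiplicity, of the numbers $|s|$ over the eigenvalues of $A$. These numbers are the eigenvalues of the Hermitian matrix $a(A)$, $a(-e^{is})=|s|$, so $d_2$ is continuous. It is positive because $\dim\ker(A+1)\le1$.

**Step 3: the deformation.** For $\tau\in[0,1]$ put $D_\tau(A)=f_\lambda(A)$ with $\lambda=(1-\tau)+\tau\pi/d_2(A)\ge1$. Functional calculus is jointly continuous in $f$ (uniform norm) and $A$, as one sees by approximating $f$ by Laurent polynomials. It preserves form (1), hence symmetric unitaries, and $\ker(D_\tau(A)+1)=\ker(A+1)$, so $D_\tau(A)\in X_n$. We have $D_0=\mathrm{id}$. Every eigenvalue with $|s|\ge d_2(A)$ goes to $1$ under $D_1$, so at most one eigenvalue differs from $1$ and $D_1(A)\in R_n$. On $R_n$ at least $n-1$ eigenvalues are $1$, so $d_2=\pi$, $\lambda=1$ and $D_\tau=\mathrm{id}$.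

**Step 4: splitting.** $\Sigma(Y_+)$ is the unreduced suspension of $Y$ with its two cone points identified. For a connected complex, identifying two points amounts up to homotopy to attaching an arc, so $\Sigma(Y_+)\simeq S^1\vee\Sigma Y$. $\square$

*Free and based maps.* $X_n$ is connected, and the loop $z\mapsto1+(z-1)\pi_\ell$ in $R_n$ has determinant $z$, so $\pi_1X_n\to\pi_1\Lambda_n\cong\mathbb Z$ is onto. Suppose $\alpha$ has a representative in $X_n$ in the free sense. Moving its base point inside $X_n$ gives an element of $G_n$ that differs from $\alpha$ by the action of $\pi_1\Lambda_n$. Every loop can be taken in $X_n$, so $\alpha\in G_n$. The question is thus exactly whether $G_n=\pi_n\Lambda_n$.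

## 4. Stably trivial classes live in $R_n$

**Lemma 4.1.** Let $n\ge 2$. The map $st$ is onto, and $\ker(st)$ is the cyclic group generated by $g:S^n\to R_n\subset X_n$, $g(\varphi,x)=e^{-i\varphi}\mathbb Rx\oplus x^\perp$. Hence $\ker(st)\subset G_n$, and $\alpha\in G_n$ if and only if $st(\alpha)\in st(G_n)$.

Here $S^n$ is $[0,\pi]\times S^{n-1}$ with each end collapsed to a point; both ends go to $\mathbb R^n$.

*Proof.* **Step 1: one stabilization, as two fibrations.** Let $e=e_{n+1}$ and
$$W=U(n+1)/O(n)=\{(Q,v):Q\in\Lambda_{n+1},\ v\in Q,\ |v|=1\}.$$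
The map $(Q,v)\mapsto v\in S^{2n+1}$ is a fibration. If $e\in Q$, then $Q=\mathbb Re\oplus Q'$ with $Q'$ Lagrangian in the complex orthogonal complement of $e$, so the fibre over $e$ is $\Lambda_n$. As $n+1<2n+1$, we get $\pi_n\Lambda_n\cong\pi_nW$. The map $(Q,v)\mapsto Q$ is a fibration over $\Lambda_{n+1}$ with fibre $S^n$ over $\mathbb R^{n+1}$, and the composite $\Lambda_n\to W\to\Lambda_{n+1}$ is stabilization. From
$$\pi_nS^n\to\pi_nW\to\pi_n\Lambda_{n+1}\to\pi_{n-1}S^n=0$$
the map $\pi_n\Lambda_n\to\pi_n\Lambda_{n+1}$ is onto, with kernel corresponding to the subgroup of $\pi_nW$ generated by $\iota:S^n\to W$, $v\mapsto(\mathbb R^{n+1},v)$.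

**Step 2: later stabilizations.** For $m\ge n+1$ the same two fibrations with fibre $S^m$ give $\pi_n\Lambda_m\cong\pi_n\Lambda_{m+1}$, because $\pi_nS^m=\pi_{n-1}S^m=0$. So $\pi_n(U/O)=\pi_n\Lambda_{n+1}$.

**Step 3: deforming $\iota$ into $\Lambda_n$.** Write $v=\cos\varphi\,e+\sin\varphi\,x$ with $x\in S^{n-1}\subset\mathbb R^n$. On $\operatorname{span}_{\mathbb C}(e,x)$, in the basis $(e,x)$, let
$$J_t=\begin{pmatrix}i\sin t&-\cos t\\ \cos t&-i\sin t\end{pmatrix},\qquad t\in[0,\pi/2].$$
It is skew-Hermitian, and multiplying out gives $J_t^2=-1$. So $E_t=\exp(\varphi J_t)=\cos\varphi+\sin\varphi\,J_t$ is unitary; let $E_t=1$ on the complement of the span. Consider $(E_t\mathbb R^{n+1},E_te)$. At $\varphi=0$ it is $(\mathbb R^{n+1},e)$. At $\varphi=\pi$ we have $E_t=-1$ on the span, and it is $(\mathbb R^{n+1},-e)$, independently of $x$. So this is a based homotopy of maps $S^n\to W$. At $t=0$, $E_0$ is real and $E_0e=v$: this is $\iota$. At $t=\pi/2$, $J=\operatorname{diag}(i,-i)$, and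 we have
$$\bigl(e^{i\varphi}\mathbb Re\oplus e^{-i\varphi}\mathbb Rx\oplus\{e,x\}^\perp,\ e^{i\varphi}e\bigr).$$
Now replace $e^{i\varphi}e$ by $e^{i(1-s)\varphi}e$ in both entries, $s\in[0,1]$. At $\varphi=0$ we get the base point. At $\varphi=\pi$ the factor $e^{-i\varphi}\mathbb Rx$ is $\mathbb Rx$, so the value is independent of $x$, and the homotopy is well defined and based. It ends at $(\mathbb Re\oplus g(\varphi,x),e)$, the image of $g$ under $\Lambda_n\to W$.

**Step 4: conclusion.** So $[g]$ generates $\ker(st)$, and $g$ takes values in $R_n\subset X_n$. If $st(\alpha)=st(\gamma)$ with $\gamma\in G_n$, then $\alpha-\gamma\in\ker(st)\subset G_n$. $\square$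

*Example.* For $n=2$ the fibre of $\det$ is $SU(2)/SO(2)=S^2$, so $\pi_2\Lambda_2=\mathbb Z$. As $st:\mathbb Z\to\pi_2(U/O)=\mathbb Z/2$ is onto, $[g]$ is twice a generator.

Lemma 4.1 settles $n\equiv0,4,6,7\pmod8$: there $\pi_n(U/O)=0$, so $G_n=\pi_n\Lambda_n$. For the other $n$ we must find $st(G_n)\subset\pi_n(U/O)$.

## 5. Rational homotopy rules out $n\equiv1\pmod 4$

We recall Serre's Hurewicz theorem modulo the class of torsion groups: a simply connected space whose reduced integral homology groups are all torsion has torsion homotopy groups.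

**Proposition 5.1.** Let $n\equiv1\pmod4$, $n\ge5$. Then $G_n=\ker(st)=\langle[g]\rangle$. This group is finite cyclic, it is the torsion subgroup of $\pi_n\Lambda_n$, and $\pi_n\Lambda_n/G_n\cong\mathbb Z$. In particular $G_n\neq\pi_n\Lambda_n$.

*Proof.* **Step 1: $\pi_nX_n$ is torsion.** By Lemma 3.1 and since $\Sigma\mathbb{RP}^{n-1}$ is simply connected, the universal cover of $X_n$ is equivalent to a line with a copy of $\Sigma\mathbb{RP}^{n-1}$ attached at each integer. Collapsing the line, it is $\bigvee_{\mathbb Z}\Sigma\mathbb{RP}^{n-1}$. As $n-1$ is even, the reduced integral homology of $\mathbb{RP}^{n-1}$ is torsion. By Serre's theorem $\pi_nX_n$ is torsion.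

**Step 2: consequences.** Hence $G_n$ is torsion, and $st(G_n)=0$ in $\pi_n(U/O)=\mathbb Z$. By Lemma 4.1, $G_n=\ker(st)=\langle[g]\rangle$, and $st$ induces $\pi_n\Lambda_n/G_n\cong\mathbb Z$. A cyclic torsion group is finite. Since the quotient $\mathbb Z$ is torsion free, $G_n$ contains all torsion. $\square$

This answers the question in the negative. What remains is $n\equiv2,3\pmod8$, where $\pi_n(U/O)=\mathbb Z/2$ and we must show $st(G_n)\ne0$.

## 6. Reduction to maps $S^n\to\Sigma\mathbb{RP}^\infty$ detected by $KO$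

**Recollections.** $U/O$ is the first delooping of $\mathbb Z\times BO$ in the $KO$-spectrum. So for a based complex $A$ we have $\widetilde{KO}(A)=[A,\mathbb Z\times BO]$, $\widetilde{KO}{}^1(A)=[A,U/O]$, and the suspension isomorphism $\widetilde{KO}(A)\cong\widetilde{KO}{}^1(\Sigma A)$. A map $f:\Sigma A\to\Sigma A'$, which need not be a suspension, therefore induces $f^*:\widetilde{KO}(A')\to\widetilde{KO}(A)$, functorially. The set $[\Sigma A,Z]$ is a group, possibly nonabelian, and we write it additively. For $Z=\Sigma A'$ the map $f^*$ is additive in $f$, since on $[\Sigma A,U/O]$ the sums coming from the suspension and from $U/O$ agree.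

The groups $\pi_jKO$ for $j=0,\dots,7$ are $\mathbb Z,\mathbb Z/2,\mathbb Z/2,0,\mathbb Z,0,0,0$. Multiplication by the Bott generator $\beta\in\pi_8KO$ is an isomorphism. The Hopf class $\eta$ maps to the generator of $\pi_1KO$, and $\eta\beta^k,\eta^2\beta^k\ne0$. Precomposition with a Hopf map multiplies by $\eta$.

Let $B=\mathbb{RP}^\infty=K(\mathbb Z/2,1)$, with tautological line bundle $L$, and $y=L-1\in\widetilde{KO}(B)$; we also write $y$ for its restrictions. By Adams (*Vector fields on spheres*), $\widetilde{KO}(\mathbb{RP}^m)$ is cyclic, generated by $y$, of order $2^{\phi(m)}$ with $\phi(m)=\#\{0<j\le m:j\equiv0,1,2,4\ (8)\}$.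

*Example.* For $m=1$, $y$ is the Möbius bundle minus $1$, the generator of $\widetilde{KO}(S^1)=\mathbb Z/2$, that is, $\eta$. For $m=6,8$ the orders are $8$ and $16$.

**The map $\psi_n$.** For $\ell\in\mathbb{RP}^{n-1}$ let $\gamma_\ell$ be the loop $\varphi\mapsto e^{-i\varphi}\ell\oplus\ell^\perp$, $\varphi\in[0,\pi]$, in $R_n$, and let $\ell_0=\mathbb Re_1$. The map $\ell\mapsto\gamma_\ell\cdot\overline{\gamma_{\ell_0}}$, $\mathbb{RP}^{n-1}\to\Omega X_n$, sends $\ell_0$ to a loop with a canonical contraction. By homotopy extension it deforms to a based map; let $\psi_n:\Sigma\mathbb{RP}^{n-1}\to X_n$ be the adjoint. Let $y'_n\in\widetilde{KO}(\mathbb{RP}^{n-1})$ be the class of $\Sigma\mathbb{RP}^{n-1}\to X_n\to\Lambda_n\to U/O$. All these formulas are compatible with $\oplus\,\mathbb R$, so $y'_{n+1}$ restricts to $y'_n$.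

**Lemma 6.1.** $y'_n=ky$ with $k$ odd.

*Proof.* By Adams $y'_n=ky$ for some $k$. Since $y|_{\mathbb{RP}^1}$ has order $2$, it suffices that $y'_n|_{\mathbb{RP}^1}=y'_2\ne0$, that is, that $\psi_2$ is nonzero in $\pi_2\Lambda_N=\pi_2(U/O)$ for $N\ge3$. As $\pi_2U(N)=0$, the boundary map $\pi_2\Lambda_N\to\pi_1O(N)=\pi_1SO(N)=\mathbb Z/2$ is injective. To compute it, we lift the loop at $\ell$ to $U(N)$, starting at $1$, and take the endpoint. First follow $1+(e^{-i\varphi}-1)\pi_\ell$, $\varphi$ from $0$ to $\pi$. It carries $\mathbb R^N$ to $\gamma_\ell(\varphi)$ and ends at the reflection $r_\ell=1-2\pi_\ell$. Then follow $(1+(e^{-i\varphi}-1)\pi_{\ell_0})\,r_{\ell_0}r_\ell$ with $\varphi$ from $\pi$ to $0$. It starts at $r_{\ell_0}r_{\ell_0}r_\ell=r_\ell$, carries $\mathbb R^N$ to $\gamma_{\ell_0}(\varphi)$, and ends at $r_{\ell_0}r_\ell$. If $\ell$ makes the angle $\theta\in[0,\pi]$ with $\ell_0$, then $r_{\ell_0}r_\ell$ is the rotation by $\mp2\theta$. So $\ell\mapsto r_{\ell_0}r_\ell$,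 $\mathbb{RP}^1\to SO(2)$, has degree $\pm1$ and is nonzero in $\pi_1SO(N)$. $\square$

Let $f:S^n\to\Sigma B$. By cellular approximation it may be taken into $\Sigma\mathbb{RP}^{n-1}$. Then $\psi_nf\in\pi_nX_n$, and $st[\psi_nf]=f^*(ky)=k\,f^*y$ with $k$ odd. So $st(G_n)\neq0$ follows, for $n\equiv2,3\pmod8$, from:

**Proposition 6.2.** For every $n\equiv2,3\pmod8$ there is $f:S^n\to\Sigma B$ with $f^*y\ne0$ in $\widetilde{KO}(S^{n-1})=\mathbb Z/2$.

If $f$ works for $n=8k+2$, so that $f^*y=\eta\beta^k$, then $f\circ\eta$ works for $8k+3$, since $(f\eta)^*y=\eta^2\beta^k\ne0$. For $n=2$ take the inclusion $i:S^2=\Sigma\mathbb{RP}^1\subset\Sigma B$, with $i^*y=\eta$. So $n=2$ and $n=3$ are done, and from now on $n=8k+2$ with $k\ge1$.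

## 7. Why the bottom sphere is not enough

The first thing to try for $n=8k+2$ is $f=i\circ\theta$ with $\theta\in\pi_{8k+2}(S^2)$. Then $f^*y=\theta^*\eta=\eta\cdot\bar\theta$, where $\bar\theta\in\pi_{8k}KO=\mathbb Z$ is the image of the stable class of $\theta$ under the unit map $\pi_{8k}^s\to\pi_{8k}KO$. For $k\ge1$ the group $\pi^s_{8k}$ is finite, so $\bar\theta=0$ and $f^*y=0$. The attempt breaks exactly there: $\beta^k$ has infinite order and cannot come from a sphere.

But $\eta\beta^k$ has order $2$, and only $\beta^k$ modulo $2$ matters. Let $P^m(2)=S^{m-1}\cup_2e^m$ be the Moore space, $\mathrm{inc}:S^{m-1}\to P^m(2)$ the inclusion of its bottom sphere and $\mathrm{pinch}:P^m(2)\to S^m$ the quotient map. (*Example:* $P^2(2)=\mathbb{RP}^2$. Also $\Sigma P^m(2)=P^{m+1}(2)$.) We look for a map $\bar A_k:P^{8k+1}(2)\to\Sigma B$ with $\bar A_k^*y=\mathrm{pinch}^*\beta^k$, and then compose with a map $S^{8k+2}\to P^{8k+1}(2)$ that pinches to $\eta$. A map $\bar A_k$ is an element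 $A_k\in\pi_{8k}(\Sigma B)$ with a null-homotopy of $2A_k$. The difficulty is that $2A_k=0$ must hold unstably, while $\Sigma B$ is only $1$-connected. We recall Freudenthal: if $Z$ is $(c-1)$-connected, $\pi_q(Z)\cong\pi_q^s(Z)$ for $q\le2c-2$. For $Z=\Sigma B$ this says nothing beyond $q=2$. The idea is to turn the tensor product of line bundles into a map $h:\Sigma B\wedge B\to\Sigma B$. Through $h$, highly connected spaces, where homotopy is stable, map to $\Sigma B$ with known effect on $y$.

## 8. The Hopf construction $h:\Sigma B\wedge B\to\Sigma B$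

$B=K(\mathbb Z/2,1)$ is an $H$-space with multiplication $m$, and $m^*L\cong L_1\otimes L_2$ because both have $w_1=u\otimes1+1\otimes u$, where $u$ generates $H^1(B;\mathbb F_2)$. Let $p_1,p_2:B\times B\to B$ be the projections, $\Delta$ the diagonal, $q:B\times B\to B\wedge B$ the quotient map, and $\bar\Delta=q\Delta$. In the group $[\Sigma(B\times B),\Sigma B]$ the element $\Sigma m-\Sigma p_2-\Sigma p_1$ restricts to $\mathrm{id}-0-\mathrm{id}=0$ on the first factor and to $\mathrm{id}-\mathrm{id}-0=0$ on the second, hence trivially to $\Sigma B\vee\Sigma B$. So it equals $h\circ\Sigma q$ for some $h:\Sigma B\wedge B\to\Sigma B$.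

**Lemma 8.1.** $h^*y=y\otimes y$, and $h\circ\Sigma\bar\Delta=-2\cdot\mathrm{id}$ in $[\Sigma B,\Sigma B]$.

*Proof.* By additivity,
$$q^*h^*y=(L_1L_2-1)-(L_2-1)-(L_1-1)=(L_1-1)(L_2-1)=q^*(y\otimes y).$$
(Identities of bundles may be checked on finite skeleta: for even $m$ the reduced groups $\widetilde{KO}{}^{-1}(\mathbb{RP}^m\times\mathbb{RP}^m)$ are finite, so there is no $\lim^1$ term.) Since $\Sigma(B\times B)\simeq\Sigma B\vee\Sigma B\vee\Sigma B\wedge B$, $q^*$ is injective on $\widetilde{KO}$. Next, $h\circ\Sigma\bar\Delta=\Sigma(m\Delta)-\Sigma(p_2\Delta)-\Sigma(p_1\Delta)$. The map $m\Delta$ is zero on $\pi_1$, hence null-homotopic, and the other two terms are $\mathrm{id}$. $\square$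

Put
$$h_4=h(h\wedge1)(h\wedge1\wedge1):\Sigma B^{\wedge4}\to\Sigma B,\qquad \bar\Delta_4=(\bar\Delta\wedge1\wedge1)(\bar\Delta\wedge1)\bar\Delta:B\to B^{\wedge4}.$$
Applying Lemma 8.1 three times, $h_4^*y=y^{\otimes4}$, and stably $h_4\bar\Delta_4=(-2)^3=-8$. We use four factors because $\Sigma B^{\wedge4}$ is $4$-connected, so $\pi_8$ is stable ($8\le2\cdot5-2$). For three factors the range ends at $2\cdot4-2=6$.

## 9. $h_4$ vanishes on the bottom cell

Write $S^1=\mathbb{RP}^1\subset B$. Let $i_5:S^5\to\Sigma B^{\wedge4}$ be the bottom cell and $w=h_4i_5\in\pi_5(\Sigma B)$.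

**Lemma 9.1.** $w=0$.

*Proof.* Let $i_3:S^3\to\Sigma B\wedge B$ be the bottom cell, $\zeta=hi_3\in\pi_3(\Sigma B)$, and $\eta_B=h|_{\Sigma B\wedge S^1}:\Sigma B\wedge S^1\to\Sigma B$. Restricting the three factors of $h_4$ one after another to $\Sigma S^1\wedge S^1\wedge S^1\wedge S^1$ gives
$$w=\eta_B\circ(\rho\wedge S^1),\qquad \rho=\eta_B\circ(\zeta\wedge S^1)\in\pi_4(\Sigma B).$$

**Step 1: there are only two possible values of $\rho$.** In the exact sequence of the pair $(P^4(2),S^3)$ the group $\pi_4(P^4(2),S^3)$ is $\mathbb Z$ by relative Hurewicz, and its boundary to $\pi_3(S^3)=\mathbb Z$ is multiplication by $2$, which is injective. So $\pi_4(P^4(2))$ is generated by the bottom cell composed with $\eta_3$. The $4$-skeleton of $\Sigma B\wedge S^1\cong\Sigma^2B$ is $\Sigma^2\mathbb{RP}^2=P^4(2)$. Hence $\pi_4(\Sigma B\wedge S^1)$ is generated by $j_3\eta_3$, $j_3$ the bottom cell, and $2j_3\eta_3=0$. Now $\zeta\wedge S^1\in\{0,j_3\eta_3\}$ and $\eta_Bj_3=\zeta$, so $\rho\in\{0,\zeta\eta_3\}$.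

**Step 2: $i_3\eta_3$ is divisible by $2$ in $\pi_4(\Sigma B\wedge B)$.** Let $Z=\Sigma\mathbb{RP}^2\wedge\mathbb{RP}^2=K\cup e^5$, $K=S^3\cup_{\pm2}e^4\cup_{\pm2}e^4$. Sliding one 4-cell over the other makes its attaching map zero without moving $S^3$, so $K\simeq P^4(2)\vee S^4$. The pair $(P^4(2)\times S^4,P^4(2)\vee S^4)$ is $6$-connected, so $\pi_4(K)=\pi_4(P^4(2))\oplus\mathbb Z\iota_4$, and the attaching map of $e^5$ is $\epsilon\,i_3\eta_3+d\,\iota_4$ with $\epsilon\in\{0,1\}$. The cellular chain complex gives $H_4(Z)=\mathbb Z/d$. By Künneth $H_4(Z)=\mathrm{Tor}(\mathbb Z/2,\mathbb Z/2)=\mathbb Z/2$, so $d=\pm2$.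

To find $\epsilon$, collapse $S^4$: the quotient is $P^4(2)\cup_{\epsilon i_3\eta_3}e^5$. The collapse induces isomorphisms on $H^3$ and $H^5$ with $\mathbb F_2$ coefficients. Indeed, on $H^3$ this holds because $H^2(S^4)=H^3(S^4)=0$. On $H^5$ it is onto because $H^5(S^4)=0$, and both groups are $\mathbb F_2$ as $d$ is even. In $Z$ the operation $Sq^2:H^3\to H^5$ is nonzero, because $Sq^2(u\otimes u)=Sq^1u\otimes Sq^1u=u^2\otimes u^2\ne0$. So it is nonzero in the quotient, which therefore is not $P^4(2)\vee S^5$, and $\epsilon=1$. In $\pi_4(Z)$ the attaching map is zero, so $i_3\eta_3=-d\,\iota_4=\mp2\iota_4$.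

**Step 3: the other factor kills $2$.** If $\rho=0$, then $w=0$. Otherwise $\rho=\zeta\eta_3=h\,i_3\eta_3=2c$ with $c=\mp h\iota_4\in\pi_4(\Sigma B)$. On $S^5=S^4\wedge S^1$ the map of degree $2$ may be taken on either factor, so
$$\rho\wedge S^1=(c\wedge S^1)\circ(S^4\wedge[2])=c\wedge[2]=(\Sigma B\wedge[2])\circ(c\wedge S^1).$$
But $\eta_B\circ(\Sigma B\wedge[2])=h\circ(\Sigma B\wedge(\mathrm{incl}\circ[2]))$ is null-homotopic, since $S^1\xrightarrow{2}S^1\subset B$ is null ($\pi_1B=\mathbb Z/2$). So $w=0$. $\square$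

## 10. Twice an element of $\pi_7$ of $\Sigma^\infty B^{\wedge4}$

Let $Y=\Sigma^\infty B^{\wedge4}$, with bottom cell $\iota:S^4\to Y$. It generates $\pi_4Y=H_4(Y;\mathbb Z)=\mathbb Z/2$. Let $\nu$ generate $\pi_3(S)=\mathbb Z/24$, where $S$ is the sphere spectrum.

**Lemma 10.1.** $2a\in\{0,\iota\nu\}$ for all $a\in\pi_7(Y)$.

Let $\mathcal A$ be the mod 2 Steenrod algebra, and $A(1)\subset\mathcal A$ the subalgebra generated by $Sq^1,Sq^2$. We recall:

* The unit $S\to ko$ is an isomorphism on $\pi_0,\pi_1,\pi_2$, and $\pi_3ko=0$.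
* $H^*(ko;\mathbb F_2)=\mathcal A/\!/A(1)$, which is $\mathbb F_2$ in degree 4 and zero in degrees 1, 2, 3.
* The Adams spectral sequence of $ko\wedge Y$ is $\mathrm{Ext}_{A(1)}^{s,t}(H^*Y,\mathbb F_2)\Rightarrow ko_{t-s}(Y)$. Multiplication by $2$ raises filtration by at least one.
* With $Q_0=Sq^1$ and $Q_1=Sq^3+Sq^2Sq^1$, a bounded-below $A(1)$-module with vanishing $Q_0$- and $Q_1$-homology is free (Adams–Margolis, *Modules over the Steenrod algebra*, Topology 10 (1971)). Here $H(M;Q_i)=\ker Q_i/\operatorname{im}Q_i$, which makes sense as $Q_i^2=0$. *Example:* for $M=\{1,Sq^1\}$, with $Sq^2$ acting as zero, $H(M;Q_0)=0$ and $H(M;Q_1)=M$.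
* In stems $t-s\le6$, $\mathrm{Ext}_{A(1)}(\mathbb F_2,\mathbb F_2)$ has basis $h_0^i$ (stem 0, $s=i$), $h_1$ (stem 1, $s=1$), $h_1^2$ (stem 2, $s=2$), $h_0^i\mathsf a$ (stem 4, $s=3+i$), with $i\ge0$. Here $\mathsf a$ denotes the generator in stem 4 and filtration 3.

*Proof.* **Step 1: the kernel of $\pi_7Y\to ko_7Y$ is contained in $\{0,\iota\nu\}$.** Let $\mathcal I$ be the fibre of $S\to ko$. By the first fact $\mathcal I$ is $2$-connected and $\pi_3\mathcal I\to\pi_3S=\mathbb Z/24$ is onto. By Hurewicz and the long exact sequence, $\mathrm{Hom}(\pi_3\mathcal I,\mathbb F_2)=H^3(\mathcal I;\mathbb F_2)=H^4(ko;\mathbb F_2)=\mathbb F_2$. As $\pi_3\mathcal I$ is finitely generated, $\pi_3\mathcal I\otimes\mathbb Z/2=\mathbb Z/2$, and it maps isomorphically onto $\pi_3S\otimes\mathbb Z/2$. So an element generating $\pi_3\mathcal I\otimes\mathbb Z/2$ maps to an odd multiple of $\nu$. Now $\mathcal I\wedge Y$ is $6$-connected, and $\pi_7(\mathcal I\wedge Y)=\pi_3\mathcal I\otimes H_4(Y;\mathbb Z)=\mathbb Z/2$.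 Its generator maps to $\iota$ composed with an odd multiple of $\nu$, which is $\iota\nu$ because $2\iota=0$. The kernel in question is the image of $\pi_7(\mathcal I\wedge Y)$.

It remains to show $2\,ko_7(Y)=0$: then $2a$ dies in $ko_7Y$, and Step 1 applies.

**Step 2: it suffices that $\mathrm{Ext}^{s,s+7}_{A(1)}(\mathcal P^{\otimes4},\mathbb F_2)=0$ for $s\ge1$,** where $\mathcal P=\widetilde H^*(B;\mathbb F_2)=\mathbb F_2\{u^k:k\ge1\}$. The groups $H_p(Y;\mathbb Z)$ are finite $2$-groups, so by the Atiyah–Hirzebruch spectral sequence $ko_7(Y)$ is a finite $2$-group, and the Adams spectral sequence converges to it. If $E_2^{s,s+7}=0$ for $s\ge1$, then nothing in $ko_7(Y)$ has positive filtration except $0$. As $2x$ has positive filtration, $2x=0$.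

**Step 3: trading tensor factors for filtration.** Let $\mathcal L=\mathbb F_2\{u^k:k\ge-1\}$ with $Sq^iu^k=\binom kiu^{k+i}$. This is a module, because $\binom ki$ modulo 2 is periodic in $k$ with period a power of $2$ (for bounded $i$), so the Adem relations follow from those for positive $k$. The line $\mathbb F_2u^0$ is a submodule. Put $C=\Sigma(\mathcal L/\mathbb F_2u^0)$; the class of $u^{-1}$ now has degree $0$, and
$$0\to\Sigma\mathcal P\to C\to\mathbb F_2\to0. \tag{4}$$
The $Q_i$ are derivations, so $Q_0u^k=ku^{k+1}$ and $Q_1u^k=ku^{k+3}$, for $k=-1$ again by periodicity. In $\mathcal P$, $Q_0$ maps $u,u^3,\dots$ to $u^2,u^4,\dots$, so $H(\mathcal P;Q_0)=0$. In $C$, $Q_1$ maps $u^{-1},u,u^3,\dots$ to $u^2,u^4,u^6,\dots$, so $H(C;Q_1)=0$. By the Künneth formula $\mathcal P\otimes C\otimes M$ has vanishing $Q_0$- and $Q_1$-homology for every bounded-below $M$ of finite type, so it is $A(1)$-free and its $\mathrm{Ext}^s$ vanishes for $s\ge1$. Tensor (4) with $\mathcal P\otimes M$.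 The long exact sequence gives, for $s\ge1$,
$$\mathrm{Ext}^{s,t}(\mathcal P\otimes\mathcal P\otimes M)=\mathrm{Ext}^{s,t+1}(\Sigma\mathcal P\otimes\mathcal P\otimes M)\cong\mathrm{Ext}^{s+1,t+1}(\mathcal P\otimes M).$$
Take $M=\mathcal P\otimes\mathcal P$, then $M=\mathcal P$, then $M=\mathbb F_2$: $\mathrm{Ext}^{s,s+7}(\mathcal P^{\otimes4})\cong\mathrm{Ext}^{s',s'+7}(\mathcal P)$ with $s'=s+3\ge4$.

**Step 4: $\mathrm{Ext}^{s',s'+7}(\mathcal P)=0$ for $s'\ge4$.** The submodules $\{u^k:k\ge2j+1\}$ filter $\mathcal P$ with quotients $\Sigma^{2j+1}A(0)$, $A(0)=\{1,Sq^1\}$. A minimal resolution shows that a module starting in degree $b$ has $\mathrm{Ext}^{s,t}=0$ for $t-s<b$, so only finitely many quotients matter in stem 7. Stem $7$ of $\Sigma^{2j+1}A(0)$ is stem $q=6-2j\le6$ of $A(0)$. So we need $\mathrm{Ext}^{s',s'+q}(A(0))=0$ for $s'\ge4$, $q\le6$. The sequence $0\to\Sigma\mathbb F_2\to A(0)\to\mathbb F_2\to0$ has connecting map $h_0$. So this group is built from the cokernel of $h_0$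 in stem $q$ and the kernel of $h_0$ in stem $q-1$ on $\mathrm{Ext}_{A(1)}(\mathbb F_2,\mathbb F_2)$, both in filtration $s'$. In stems $\le6$ and filtration $\ge4$ there are only $h_0^i$ with $i\ge4$ and $h_0^i\mathsf a$ with $i\ge1$. All of these are multiples of $h_0$, and none is killed by $h_0$. Both groups vanish. $\square$

## 11. An invariant with values in $\mathbb Z[\frac12]/\mathbb Z$

The next tool detects $\beta^k$ modulo $2$ on the bottom sphere of a Moore space.

Let $F$ be the fibre of $KO\to KO[\frac12]$. It is $KO$ smashed with the fibre of $S\to S[\frac12]$, so it is a $KO$-module spectrum and $F\to KO$ is a module map. From $\pi_*KO$: $\pi_{8k+7}F=\mathbb Z[\frac12]/\mathbb Z$ (the cokernel of $\mathbb Z\to\mathbb Z[\frac12]$ in degree $8k+8$, as $\pi_{8k+7}KO=0$), $\pi_8F=0$ (as $\pi_9KO[\frac12]=0$ and $\mathbb Z\to\mathbb Z[\frac12]$ is injective), and $\beta:\pi_jF\cong\pi_{j+8}F$.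

**Unique lifts.** Let $Z$ be a bounded-below spectrum with $H_*(Z;\mathbb Z[\frac12])=0$. Then $Z\wedge S[\frac12]$ is bounded below without homology, hence contractible, so $KO[\frac12]^*(Z)=0$ and $F^0(Z)\cong KO^0(Z)$. That is, lifts from $KO$ to $F$ exist and are unique. This applies to $\Sigma^\infty B$, to $\mathbb{RP}^m$ with $m$ even, to Moore spaces $P^m(2)$, and to their smash products. Cohomology of spaces in $F$ is reduced.

**Definition 11.1.** Let $\tilde y:\Sigma^\infty B\to F$ be the lift of $y$, and $e=\tilde y_*:\pi_{8k+7}^s(B)\to\pi_{8k+7}F=\mathbb Z[\frac12]/\mathbb Z$. For $\theta\in\pi_{8k+8}(\Sigma B)$, $e(\theta)$ means $e$ of its stable class.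

The example we need is in stem $7$. $\mathbb{RP}^7$ is parallelizable: left multiplication by the imaginary octonion units gives odd vector fields $x\mapsto e_ix$ on $S^7$. So for large $N$ its normal bundle in $\mathbb R^{7+N}$ is trivial, and the Pontryagin–Thom collapse $S^{7+N}\to\Sigma^N(\mathbb{RP}^7_+)\to\Sigma^N\mathbb{RP}^7$ is a stable map $S^7\to\mathbb{RP}^7$ of degree $\pm1$ on the top cell. Let $\tilde\sigma\in\pi_7^s(B)$ be its image.

**Lemma 11.2.** $e(8\tilde\sigma)\ne0$ and $16\,e(\tilde\sigma)=0$.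

*Proof.* For even $m$, $F^0(\mathbb{RP}^m)\cong\widetilde{KO}(\mathbb{RP}^m)$, which is $\mathbb Z/8$ for $m=6$ and $\mathbb Z/16$ for $m=8$. So $8\tilde y|_{\mathbb{RP}^6}=0$, and $8\tilde y|_{\mathbb{RP}^7}$ is the pullback of some $\xi\in\pi_7F$ under the pinch map $\mathbb{RP}^7\to S^7$. If $\xi=0$, then $8\tilde y|_{\mathbb{RP}^8}$ restricts to zero on $\mathbb{RP}^7$ and so comes from $F^0(S^8)=\pi_8F=0$. This contradicts the order $16$ of $y|_{\mathbb{RP}^8}$. So $\xi\ne0$, and composing with $S^7\to\mathbb{RP}^7$ gives $e(8\tilde\sigma)=\pm\xi\neq0$. Finally $16\tilde y|_{\mathbb{RP}^8}=0$ gives $16e(\tilde\sigma)=0$. $\square$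

## 12. An element of order two in $\pi_8(\Sigma B)$

**Lemma 12.1.** There is $A_1\in\pi_8(\Sigma B)$ with $2A_1=0$, $e(A_1)\ne0$, and stable class $a_0=-8\tilde\sigma$. In particular $2a_0=0$ and $\eta a_0=0$.

*Proof.* Let $a=\bar\Delta_4\tilde\sigma\in\pi_7^s(B^{\wedge4})=\pi_7(Y)$. As $\Sigma B^{\wedge4}$ is $4$-connected, $\pi_8(\Sigma B^{\wedge4})\cong\pi_7^s(B^{\wedge4})$; let $a'$ correspond to $a$. Under this isomorphism $\iota\nu$ corresponds to $i_5\nu_5$ with $\nu_5\in\pi_8(S^5)$ stabilizing to $\nu$, so by Lemma 10.1 $2a'\in\{0,i_5\nu_5\}$. Put $A_1=h_4a'$. Then $2A_1=h_4(2a')\in\{0,w\nu_5\}=\{0\}$ by Lemma 9.1. The stable class of $A_1$ is $h_4\bar\Delta_4\tilde\sigma=-8\tilde\sigma$, so $e(A_1)=-e(8\tilde\sigma)\ne0$ by Lemma 11.2. Moreover $2a_0=0$ because $2A_1=0$, and $\eta a_0=-8\eta\tilde\sigma=0$ because $2\eta=0$. $\square$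

## 13. From $A_k$ to $A_{k+1}$

**Lemma 13.1.** Let $k\ge1$, and let $A_k\in\pi_{8k}(\Sigma B)$ satisfy $2A_k=0$ and $e(A_k)\ne0$. Any extension $\bar A_k:P^{8k+1}(2)\to\Sigma B$ of $A_k$ satisfies $\bar A_k^*y=\mathrm{pinch}^*\beta^k$ in $\widetilde{KO}(P^{8k}(2))$.

*Proof.* From
$$\widetilde{KO}(S^{8k})\xrightarrow{2}\widetilde{KO}(S^{8k})\to\widetilde{KO}(P^{8k}(2))\to\widetilde{KO}(S^{8k-1})=0$$
the group $\widetilde{KO}(P^{8k}(2))$ is $\mathbb Z/2$, generated by $\mathrm{pinch}^*\beta^k$. If $\bar A_k^*y=0$, then $\bar A_k^*\tilde y=0$ in $F^0(P^{8k}(2))$ by uniqueness of lifts. Restricting to the bottom sphere $S^{8k-1}$ gives $e(A_k)=0$, a contradiction. $\square$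

**Lemma 13.2.** For all $k\ge1$ there is $A_k\in\pi_{8k}(\Sigma B)$ with $2A_k=0$ and $e(A_k)\neq0$.

*Proof.* The case $k=1$ is Lemma 12.1. Suppose $A_k$ is given, and choose an extension $\bar A_k$, which exists as $2A_k=0$.

**Step 1: a coextension of $a_0$ of order two.** Since $2a_0=0$, exactness of
$$\pi_{15}^s(B\wedge P^8(2))\to\pi_{15}^s(B\wedge S^8)\xrightarrow{2}\pi_{14}^s(B\wedge S^7)$$
gives $\hat a\in\pi_{15}^s(B\wedge P^8(2))$ whose image is $a_0$ up to suspension and sign. We claim $2\hat a=0$. On the Moore spectrum, $2\cdot\mathrm{id}=\mathrm{inc}\circ\eta\circ\mathrm{pinch}$. To see this, let $M_2=S^0\cup_2e^1$. On the bottom cell $2\cdot\mathrm{id}$ is $2\,\mathrm{inc}=0$, so $2\cdot\mathrm{id}=x\circ\mathrm{pinch}$ with $x\in\pi_1(M_2)$. This group is $\{0,\mathrm{inc}\,\eta\}$, because $2$ is injective on $\pi_0S$. If $2\cdot\mathrm{id}$ were zero, then $M_2\wedge M_2$, the cofibre of $2$ on $M_2$, would be $M_2\vee\Sigma M_2$, on which $Sq^2:H^0\to H^2$ is zero; but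 on $M_2\wedge M_2$ it sends $x_0\otimes x_0$ to $Sq^1x_0\otimes Sq^1x_0\ne0$, where $x_0$ generates $H^0(M_2;\mathbb F_2)$. This proves the identity. Hence $2\hat a=\mathrm{inc}_*(\eta a_0)=0$ up to sign.

**Step 2: making it unstable.** The space $\Sigma B\wedge P^{8k}(2)$ is $8k$-connected and $8k+8<16k+1$. So its $\pi_{8k+8}$ is stable, and equals $\pi^s_{8k+7}(B\wedge P^{8k}(2))\cong\pi^s_{15}(B\wedge P^8(2))$, because $P^{8k}(2)=\Sigma^{8k-8}P^8(2)$. Let $\hat a_k\in\pi_{8k+8}(\Sigma B\wedge P^{8k}(2))$ correspond to $\hat a$; so $2\hat a_k=0$.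

**Step 3: the new element.** Put
$$A_{k+1}:\ S^{8k+8}\xrightarrow{\hat a_k}\Sigma B\wedge P^{8k}(2)\cong B\wedge P^{8k+1}(2)\xrightarrow{1\wedge\bar A_k}B\wedge\Sigma B\cong\Sigma B\wedge B\xrightarrow{h}\Sigma B.$$
Composition on the left is a homomorphism, so $2A_{k+1}=0$.

**Step 4: its invariant.** Consider the stable map $\tilde y\circ h\circ(1\wedge\bar A_k)$ from $B\wedge P^{8k}(2)$ to $F$. Its image in $KO$ is, up to a sign from exchanging suspension coordinates,
$$(1\wedge\bar A_k)^*(y\otimes y)=y\otimes\bar A_k^*y=y\otimes\mathrm{pinch}^*\beta^k,$$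
by Lemmas 8.1 and 13.1. The map $\beta^k\tilde y\circ(1\wedge\mathrm{pinch})$ also lifts $y\otimes\mathrm{pinch}^*\beta^k$. Lifts on $B\wedge P^{8k}(2)$ are unique, so the two maps agree up to sign. Compose with $\hat a_k$, whose image under $1\wedge\mathrm{pinch}$ is $a_0$ up to suspension and sign: $e(A_{k+1})=\pm\beta^ke(a_0)$. This is nonzero, since $\beta$ is an isomorphism on $\pi_*F$ and $e(a_0)=e(A_1)\ne0$. $\square$

## 14. Composing with a coextension of $\eta$

*Proof of Proposition 6.2.* By Section 6 only $n=8k+2$ with $k\ge1$ is left. Take $A_k$ from Lemma 13.2 and an extension $\bar A_k:P^{8k+1}(2)\to\Sigma B$. Since $[2]\circ\eta_{8k}=2\eta_{8k}=0$, there is a coextension $\tilde\eta:S^{8k+2}\to P^{8k+1}(2)$ with $\mathrm{pinch}\circ\tilde\eta=\eta_{8k+1}$ (a sign is immaterial, as $2\eta=0$). Put $f=\bar A_k\tilde\eta:S^{8k+2}\to\Sigma B$. By Lemma 13.1,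
$$f^*y=\tilde\eta^*\,\mathrm{pinch}^*\beta^k=\eta\beta^k\ne0\quad\text{in }\pi_{8k+1}KO,\qquad (f\circ\eta)^*y=\eta^2\beta^k\ne0. \qquad\square$$

*Proof of Theorem 1.5.* Let $n\ge2$. If $n\equiv2,3\pmod8$, then Proposition 6.2 with $st[\psi_nf]=k\,f^*y$, $k$ odd (Lemma 6.1), shows $st(G_n)=\mathbb Z/2=\pi_n(U/O)$, so $G_n=\pi_n\Lambda_n$ by Lemma 4.1. If $n\equiv0,4,6,7\pmod8$, then $\pi_n(U/O)=0$ and $G_n=\pi_n\Lambda_n$, again by Lemma 4.1. In both cases every element of $\pi_n(U/O)$ has finite order, so the criterion of the theorem holds. If $n\equiv1\pmod4$, $n\ge5$, then Proposition 5.1 gives $G_n=\ker(st)$, and in $\pi_n(U/O)=\mathbb Z$ only $0$ has finite order, so the criterion holds here too. In this case $G_n\ne\pi_n\Lambda_n$, and the remaining assertions about $G_n$ are those of Proposition 5.1. For $n=1$, $\Sigma^2=\emptyset$ and $G_1=\pi_1\Lambda_1$. $\blacksquare$
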